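\title{Fractional moments of the mass of shrinking balls under the critical $2d$ stochastic heat flow}

\begin{abstract}
Let $\mathcal Z^\theta_t(B(x,\epsilon))$ be the mass that the one-time marginal of the critical $2d$ stochastic heat flow gives to a ball of radius $\epsilon$. For integers $h\ge2$ its $h$-th moment is known to be $\epsilon^{2h}(\log\frac1\epsilon)^{h(h-1)/2+o(1)}$ as $\epsilon\to0$, and it was conjectured that the same holds for $h\in[0,1]$. We prove the conjecture in a stronger form: the factor $(\log\frac1\epsilon)^{o(1)}$ can be replaced by constants bounded away from $0$ and $\infty$, uniformly in $h\in[0,1]$. The same two-sided bound holds for every real $h\ge0$, and it gives the exponent of the upper tail of the mass. The proof follows the total mass of the approximating directed polymers, a martingale, through a sequence of time windows in each of which its relative increment is small.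
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The flow and the question}

The two-dimensional stochastic heat equation $\partial_tu=\frac12\Delta u+\beta\xi u$, with $\xi$ a space-time white noise, can be approximated by mollifying the noise or, equivalently, by partition functions of directed polymers. When the coupling is tuned inside a critical window, indexed by $\theta\in\mathbb R$, the approximations have a scaling limit, the critical $2d$ stochastic heat flow constructed by Caravenna, Sun and Zygouras \cite{CSZ}. It is a process $\mathcal Z^\theta=(\mathcal Z^\theta_{s,t}(\mathrm dx,\mathrm dy))_{0\le s\le t<\infty}$ of random measures on $\mathbb R^2\times\mathbb R^2$; the limit theorem is recalled in Section~\ref{sec:polymers}. With $g_t(x)=\frac1{2\pi t}e^{-|x|^2/(2t)}$, its first two moments are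
\begin{gather}
\mathbb E[\mathcal Z^\theta_{s,t}(\mathrm dx,\mathrm dy)]=\tfrac12\,g_{\frac12(t-s)}(y-x)\,\mathrm dx\,\mathrm dy,\label{eq:mean}\\
\mathrm{Cov}[\mathcal Z^\theta_{s,t}(\mathrm dx,\mathrm dy),\mathcal Z^\theta_{s,t}(\mathrm dx',\mathrm dy')]=\tfrac12K^\theta_{t-s}(x,x';y,y')\,\mathrm dx\,\mathrm dy\,\mathrm dx'\,\mathrm dy',\notag
\end{gather}
where
\[
K^\theta_t(x,x';y,y')=\pi\,g_{t/4}\big(\tfrac{y+y'}2-\tfrac{x+x'}2\big)\iint_{0<a<b<t}g_a(x'-x)\,G_\theta(b-a)\,g_{t-b}(y'-y)\,\mathrm da\,\mathrm db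
\]
and $G_\theta$ is the density of the renewal function of the Dickman subordinator. Only the mean \eqref{eq:mean} is used below; the discrete counterpart of $G_\theta$ appears as the renewal function $U$ of Section~\ref{sec:mechanism}.

For $t>0$ and a Borel set $A\subset\mathbb R^2$ let $\mathcal Z^\theta_t(A)=\mathcal Z^\theta_{0,t}(A\times\mathbb R^2)$. By \eqref{eq:mean} the mean of this one-time marginal is half of Lebesgue measure, but the marginal itself is almost surely singular with respect to Lebesgue measure. The local density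
\[
M_\epsilon=\frac{2}{\pi\epsilon^2}\,\mathcal Z^\theta_t(B(x,\epsilon))
\]
therefore has mean one for every $\epsilon$, while for a singular measure such ratios tend to $0$ at Lebesgue-almost every $x$. The moments of $M_\epsilon$ measure this tension. High moments see the rare large values that carry the mean; moments of order $h\in(0,1)$ see how small the more common values are. Put
\[
\zeta_h=\frac{h(h-1)}2 .
\]
It is known that for every integer $h\ge2$ and fixed $t>0$, $\theta\in\mathbb R$, $x\in\mathbb R^2$,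
\begin{equation}\label{eq:conj}
\mathbb E\big[\mathcal Z^\theta_t(B(x,\epsilon))^h\big]=\epsilon^{2h}\big(\log\tfrac1\epsilon\big)^{\zeta_h+o(1)}\qquad(\epsilon\to0).
\end{equation}
The conjecture, posed in the work of Liu and Zygouras \cite{LZ}, is that \eqref{eq:conj} holds for every real $h\in[0,1]$.

\subsection{Results}

Fix $t>0$, $\theta\in\mathbb R$ and $x\in\mathbb R^2$, and use the convention $z^0=1$.

\begin{theorem}\label{thm:frac}
There are $\epsilon_0,c,C\in(0,\infty)$, depending only on $\theta$ and $t$, such that for all $h\in[0,1]$ and $\epsilon\in(0,\epsilon_0)$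
\begin{equation}\label{eq:main}
c\,\epsilon^{2h}\big(\log\tfrac1\epsilon\big)^{\zeta_h}\le\mathbb E\big[\mathcal Z^\theta_t(B(x,\epsilon))^h\big]\le C\,\epsilon^{2h}\big(\log\tfrac1\epsilon\big)^{\zeta_h}.
\end{equation}
In particular the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:all}
For every $H<\infty$, \eqref{eq:main} holds for all $h\in[0,H]$ and $\epsilon\in(0,\epsilon_0)$, with $\epsilon_0,c,C$ depending on $\theta,t,H$.
\end{theorem}

\begin{corollary}\label{cor:tail}
For every $\gamma>-\frac12$, as $\epsilon\to0$,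
\[
\mathbb P\Big(\mathcal Z^\theta_t(B(x,\epsilon))\ge\epsilon^2\big(\log\tfrac1\epsilon\big)^\gamma\Big)=\big(\log\tfrac1\epsilon\big)^{-\frac12(\gamma+\frac12)^2+o(1)}.
\]
\end{corollary}

\subsection{The lognormal guess}

Let $\ell=\log\frac1\epsilon$, let $\mathcal N$ be a standard Gaussian variable and put $M=\exp(\sqrt{\log\ell}\,\mathcal N-\frac12\log\ell)$. Then $\mathbb E[M^h]=\ell^{\zeta_h}$ for every real $h$, and $\mathbb P(M\ge\ell^\gamma)=\mathbb P(\mathcal N\ge(\gamma+\frac12)\sqrt{\log\ell})=\ell^{-\frac12(\gamma+\frac12)^2+o(1)}$ for $\gamma>-\frac12$. So \eqref{eq:conj} says that the integer moments of $M_\epsilon$ are those of a lognormal variable with log-variance $\log\log\frac1\epsilon$, and it is natural to guess that the fractional moments follow the same formula.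

The integer moments do not force this guess. Let $M'$ equal $M$ or $1$ according to an independent fair coin. Then $\mathbb E[M'^h]=\frac12(1+\ell^{\zeta_h})$, which has the order $\ell^{\zeta_h}$ for $h\ge1$ and stays above $\frac12$ for $h\in(0,1)$, where $\zeta_h<0$. Soft inequalities leave a gap as well. For $h\in(0,1)$, Jensen's inequality gives $\mathbb E[M_\epsilon^h]\le1$, and H\"older's inequality $1=\mathbb E[M_\epsilon]\le\mathbb E[M_\epsilon^h]^{1/(2-h)}\,\mathbb E[M_\epsilon^2]^{(1-h)/(2-h)}$ together with \eqref{eq:conj} for $h=2$ gives $\mathbb E[M_\epsilon^h]\ge\ell^{-(1-h)+o(1)}$. The exponent $\zeta_h=-\frac h2(1-h)$ lies strictly between $-(1-h)$ and $0$. A proof has to exhibit the multiplicative structure behind the lognormal guess.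

\subsection{Plan}

Section~\ref{sec:polymers} reduces the theorems to moment bounds for a polymer partition function. Section~\ref{sec:mechanism} computes second moments and shows, on two small cases, how the exponent $\zeta_h$ arises from a product over time windows. Sections~\ref{sec:estimates} and~\ref{sec:replicas} contain the tools: random walk and renewal estimates, and a bound on higher moments. Section~\ref{sec:window} analyzes one window, and Section~\ref{sec:proof1} proves Theorem~\ref{thm:frac}. Section~\ref{sec:all}, which is not needed for Theorem~\ref{thm:frac}, proves Theorem~\ref{thm:all} and Corollary~\ref{cor:tail}.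

\section{Reduction to directed polymers}\label{sec:polymers}

Let $S$ be the simple random walk on $\mathbb Z^2$, with law $P_w$ and expectation $E_w$ when $S_0=w$; we omit $w$ when $w=0$. Let $q_n(v)=P(S_n=v)$. The two \emph{parity classes} of $\mathbb Z^2$ are $\mathbb Z^2_{\rm even}=\{v:v_1+v_2\text{ even}\}$ and its complement; the walk changes class at each step. The disorder is a family $\omega(n,z)$, $n\ge1$, $z\in\mathbb Z^2$, of independent standard Gaussian variables, with law $\mathbb P$ and expectation $\mathbb E$. We take Gaussian disorder because it makes all integer moments of partition functions explicit (Section~\ref{sec:replicas}).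

Let $R_n=\sum_{m=1}^nq_{2m}(0)$. The difference of two independent walks at time $m$ has the law of $S_{2m}$, so $R_n$ is the expected number of meetings up to time $n$ of two walks started at the same site. The critical window is the choice of $\beta=\beta_N$ given by
\begin{equation}\label{eq:window}
\sigma^2=\sigma_N^2:=e^{\beta_N^2}-1=\frac1{R_N}\Big(1+\frac\theta{\log N}\Big).
\end{equation}
For a path $S$ and $0\le m\le n$ let
\[
\mathcal E_{m,n}(S)=\exp\Big\{\sum_{i=m+1}^n\big(\beta\omega(i,S_i)-\tfrac12\beta^2\big)\Big\},\qquad u_{m,n}(w)=E[\mathcal E_{m,n}(S)\mid S_m=w],\qquad u_n=u_{0,n}.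
\]
Each has $\mathbb E$-mean one. Let $Z_n(w,z)=E_w[\mathcal E_{0,n-1}(S)\mathbf 1_{S_n=z}]$, and let $\langle\cdot\rangle$ denote the nearest point of $2\mathbb Z$ for a real argument and the nearest point of $\mathbb Z^2_{\rm even}$ for a planar argument.

\begin{theorem}[{\cite[Theorem 1.1]{CSZ}}]\label{thm:CSZ}
As $N\to\infty$, the random measures
\[
\mathcal Z_{N}(\mathrm dx,\mathrm dy)=\frac N4\,Z_{\langle Nt\rangle}\big(\langle\sqrt Nx\rangle,\langle\sqrt Ny\rangle\big)\,\mathrm dx\,\mathrm dy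
\]
converge in law to $\mathcal Z^\theta_{0,t}$ in the vague topology.
\end{theorem}

In particular $\mathcal Z_N(f)\to\mathcal Z^\theta_{0,t}(f)$ in law for every continuous compactly supported $f$, where $\mathcal Z(f)=\int f\,\mathrm d\mathcal Z$. This and \eqref{eq:mean} are the only facts about the flow that we use.

Let $B=B(x,\epsilon)$ be the open ball; by \eqref{eq:mean} its boundary has no mass, so the closed ball gives the same variable. Let $T_*=\langle Nt\rangle-1\le Nt$, let $\Theta$ be uniform on $B$, and let $\mu_0$ be the law of $\langle\sqrt N\,\Theta\rangle$. The set of $y$ with $\langle\sqrt Ny\rangle=z$ has area $2/N$, and $\sum_zZ_n(w,z)=u_{n-1}(w)$. Hence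
\begin{equation}\label{eq:XN}
X_N:=\mathcal Z_N(B\times\mathbb R^2)=\frac12\int_Bu_{T_*}\big(\langle\sqrt Nx'\rangle\big)\,\mathrm dx'=\frac{\pi\epsilon^2}2M_*,\qquad M_*:=\sum_w\mu_0(w)u_{T_*}(w).
\end{equation}
The indicator of $B\times\mathbb R^2$ is neither continuous nor compactly supported, but first moments control the difference.

\begin{lemma}\label{lem:limit}
Fix $\epsilon$ and let $X=\mathcal Z^\theta_t(B)$. Then $X_N\to X$ in law. Moreover $\mathbb E[X_N^h]\to\mathbb E[X^h]$ for $h\in[0,1]$, and for every $h\ge0$ such that $\limsup_N\mathbb E[X_N^p]<\infty$ for some $p>h$.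
\end{lemma}

\begin{proof}
Write $\mathcal Z=\mathcal Z^\theta_{0,t}$, and let $f$ be continuous with compact support, $0\le f\le\mathbf 1_{B\times\mathbb R^2}$. The mean density of $\mathcal Z_N$ is $\frac N4q_{\langle Nt\rangle}(\langle\sqrt Ny\rangle-\langle\sqrt Nx'\rangle)$. By the local limit theorem (Lemma~\ref{lem:walk}(b) below, with $2a=\langle Nt\rangle$) it tends to $\frac1{2\pi t}e^{-|y-x'|^2/t}=\frac12g_{t/2}(y-x')$ uniformly on compact sets, so $\mathbb E\mathcal Z_N(f)\to\mathbb E\mathcal Z(f)$. Since $\mathbb EX_N=\mathbb EX=|B|/2$,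
\[
\mathbb E|X_N-\mathcal Z_N(f)|=\tfrac{|B|}2-\mathbb E\mathcal Z_N(f)\ \longrightarrow\ \tfrac{|B|}2-\mathbb E\mathcal Z(f)=\mathbb E|X-\mathcal Z(f)|=:\delta_f .
\]
For bounded $1$-Lipschitz $F$, comparing $F(X_N)$ with $F(\mathcal Z_N(f))$ and $F(X)$ with $F(\mathcal Z(f))$ gives $\limsup_N|\mathbb EF(X_N)-\mathbb EF(X)|\le2\delta_f$, and $\delta_f\to0$ as $f\uparrow\mathbf 1_{B\times\mathbb R^2}$. This proves convergence in law. If the $p$-th moments are bounded for some $p>h$, the variables $X_N^h$ are uniformly integrable and their means converge. For $h<1$ take $p=1$; for $h=1$ both sides equal $|B|/2$.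
\end{proof}

From now on
\[
\ell_0=2\log\tfrac1\epsilon ,
\]
so that $\epsilon^2=e^{-\ell_0}$ is the time a Brownian motion needs to cross the ball.

\begin{proposition}\label{prop:polymer}
Let $H\ge1$. There are $\epsilon_0,c,C\in(0,\infty)$, depending only on $\theta,t,H$, such that for every $\epsilon\in(0,\epsilon_0)$ and all $N\ge N(\epsilon)$
\[
c\,\ell_0^{\zeta_h}\le\mathbb E[M_*^h]\le C\,\ell_0^{\zeta_h}\qquad\text{for all }h\in[0,H].
\]
\end{proposition}

The case $H=1$ is proved in Section~\ref{sec:proof1}, the general case in Section~\ref{sec:all}. By \eqref{eq:XN} and Lemma~\ref{lem:limit}, $\mathbb E[X^h]=(\pi\epsilon^2/2)^h\lim_N\mathbb E[M_*^h]$ for $h\in[0,1]$, and the factors $(\pi/2)^h$ and $2^{\zeta_h}$ are bounded above and below. So the case $H=1$ gives Theorem~\ref{thm:frac}.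

\medskip
\noindent\textbf{Conventions.} The letters $c,C$ denote positive constants that may change from line to line and depend only on $\theta$, $t$ and the indicated subscripts; \emph{absolute} constants depend on nothing. ``For $N$ large'' means $N\ge N'$, where $N'$ may depend on all fixed parameters, including $\epsilon$, but not on a profile $\nu$ (defined next) or on $h$. We write $\log_+=\max(\log,0)$, so that $\log_+(ab)\le\log_+a+\log_+b$, and
\[
s_v=1+|v|^2,\qquad v\in\mathbb Z^2,
\]
the time scale on which the walk travels the distance $|v|$.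

\section{The mechanism}\label{sec:mechanism}

\subsection{Two replicas}

A \emph{profile} is a finitely supported probability $\nu$ on one parity class; $\mu_0$ is a profile. For a finitely supported measure $\nu$ and a function $F$ on $\mathbb Z^2$ write
\[
\nu[F]=\sum_{x,y}\nu(x)\nu(y)F(x-y).
\]
For a profile this is the expectation of $F(x-y)$ under $\nu\otimes\nu$, so Jensen's inequality applies to it. Running the polymer for time $n$ turns $\nu$ into the random measure
\[
\nu^{(n)}(z)=\sum_w\nu(w)E_w[\mathcal E_{0,n}(S)\mathbf 1_{S_n=z}],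
\]
which is again finitely supported on one parity class. Its total mass is $1+Y_n(\nu)>0$, where $Y_n(\nu)=\sum_w\nu(w)(u_n(w)-1)$ has mean zero.

Second moments are governed by a renewal process of meetings. Let
\[
\varphi(m)=\sigma^2q_{2m}(0)\ \ (m\ge1),\qquad U(k)=\sum_{r\ge0}\varphi^{*r}(k),\qquad\lambda_n=\sigma^2\sum_{k=0}^nU(k),\qquad\rho_n=\sigma^2R_n ,
\]
where $\varphi^{*r}(k)=\sum\varphi(m_1)\cdots\varphi(m_r)$ over $m_1+\dots+m_r=k$, $m_i\ge1$. Thus $U(0)=1$, $\lambda_n$ is nondecreasing in $n$, and $\rho_n=\sum_{m\le n}\varphi(m)$.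

\begin{lemma}\label{lem:two}
For a profile $\nu$, $n\ge1$ and $F\ge0$ on $\mathbb Z^2$,
\[
\mathbb E\,\nu^{(n)}[F]=\sum_{x,y}\nu(x)\nu(y)\Big\{EF(x-y+S_{2n})+\sum_{1\le a\le b\le n}q_{2a}(x-y)\,\sigma^2U(b-a)\,EF(S_{2(n-b)})\Big\}.
\]
Moreover $\mathbb E[Y_n(\nu)^2]=\nu[V_n]$ with $V_n(v)=\sum_{a=1}^nq_{2a}(v)\lambda_{n-a}$, and with $\mathcal G_n(v)=\sum_{a=1}^nq_{2a}(v)$,
\begin{equation}\label{eq:sandwich}
\lambda_{\lfloor n/2\rfloor}\,\mathcal G_{\lfloor n/2\rfloor}\le V_n\le\lambda_n\,\mathcal G_n .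
\end{equation}
\end{lemma}

\begin{proof}
Let $S^1,S^2$ be independent walks from $x,y$. At time $m$ the disorder average of the two weights is $\mathbb E[e^{2\beta\omega-\beta^2}]=1+\sigma^2$ if $S^1_m=S^2_m$ and $1$ otherwise, and different times are independent. So the contribution of $(x,y)$ is $E[\prod_{m=1}^n(1+\sigma^2\mathbf 1_{S^1_m=S^2_m})F(S^1_n-S^2_n)]$. The process $(S^1_m-S^2_m)_m$ has the law of $(x-y+S_{2m})_m$. Expand the product over subsets of times. The empty set gives the first term. A subset $a=m_1<\dots<m_j=b$ gives, by the Markov property, $q_{2a}(x-y)\,\sigma^2\prod_{i<j}\varphi(m_{i+1}-m_i)\,EF(S_{2(n-b)})$, and the sum of the product over $j$ and the intermediate times is $U(b-a)$. Taking $F=1$ gives $\mathbb E[(1+Y_n(\nu))^2]=1+\nu[V_n]$. The upper bound in \eqref{eq:sandwich} is monotonicity of $\lambda$; for the lower bound keep the terms $a\le\lfloor n/2\rfloor$, for which $n-a\ge\lfloor n/2\rfloor$.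
\end{proof}

\subsection{The variance of one window}\label{sub:variance}

Here is what Lemma~\ref{lem:two} says to leading order; the precise statements come in Sections~\ref{sec:estimates} and~\ref{sec:window}. Since $q_{2a}(0)\approx\frac1{\pi a}$, we have $R_n\approx\frac1\pi\log n$ and $\sigma^2\approx\pi/\log N$. Let $n=Ne^{-\ell'}$ with $\ell'$ large but fixed as $N\to\infty$. By \eqref{eq:window}, $1-\rho_n\approx\ell'/\log N$, and $\sum_{k\le n}U(k)$ is close to the geometric series $\sum_r\rho_n^r$, so $\lambda_n\approx\pi/\ell'$. This is where criticality enters: $\lambda_n$ is of order one in $N$, and it grows as $n$ approaches $N$. On the other hand $q_{2a}(v)\approx\frac1{\pi a}$ for $a>s_v$ and $q_{2a}(v)$ is negligible before, so $\mathcal G_n(v)\approx\frac1\pi\log(n/s_v)$. If $\nu$ is spread over distances $\sqrt m$ with $m=Ne^{-\ell}$, $\ell>\ell'$, then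
\begin{equation}\label{eq:heuristic}
\mathbb E[Y_n(\nu)^2]\approx\frac\pi{\ell'}\cdot\frac{\ell-\ell'}\pi,\qquad\text{that is,}\qquad\mathbb E[(1+Y_n(\nu))^2]\approx\frac\ell{\ell'} .
\end{equation}
With $\ell=\ell_0$ and $\ell'$ of order one this is the case $h=2$ of Proposition~\ref{prop:polymer}, since $\zeta_2=1$.

\begin{example}\label{ex:point}
For the point mass $\nu=\delta_0$ the formula is explicit. The renewal equation $U(b)=\sum_{a=1}^b\varphi(a)U(b-a)$, $b\ge1$, gives $\mathbb E[u_n(0)^2]=1+V_n(0)=\sum_{b=0}^nU(b)=\lambda_n/\sigma^2\approx(\log N)/\ell'$. This is \eqref{eq:heuristic} with $m=1$, $\ell=\log N$, and it diverges as $N\to\infty$.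
\end{example}

The right side of \eqref{eq:heuristic} telescopes. If time runs through scales $Ne^{-\ell_k}$ with $\ell_0>\ell_1>\cdots$, and if at time $Ne^{-\ell_k}$ the normalized polymer profile is spread diffusively, then the mass is multiplied in the $k$-th window by a factor $1+Y_k$ with conditional mean one and conditional variance about $(\ell_k-\ell_{k+1})/\ell_{k+1}$. When the windows are short on the scale of $\ell$, the variances are small and add up to $\log\ell_0$, the log-variance of the lognormal guess.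

\subsection{Scales and the product over windows}\label{sub:scales}

Let $L\ge16$ be a large constant with $e^{-L}<t/2$; it will depend on $\theta$, $t$ and the orders of the moments used. Take $\epsilon_0$ so small that $\ell_0\ge L$ for $\epsilon<\epsilon_0$. Define
\[
\eta_k=\ell_k^{-1/4},\qquad\ell_{k+1}=(1-\eta_k)\ell_k=\ell_k-\ell_k^{3/4},
\]
as long as $\ell_k\ge L$, and let $K$ be the last index with $\ell_K\ge L$. For $k\le K$ we have $\eta_k\le\frac12$, so $\ell_{k+1}\ge\frac12\ell_k$, and $\ell_{K+1}<L$ gives $\ell_K\in[L,2L]$.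

\begin{lemma}\label{lem:product}
\textup{(a)} For $b>\frac14$, $\ \sum_{k<K}\ell_k^{-b}\le(b-\frac14)^{-1}$.

\textup{(b)} Let $C'\ge1$ and $|\zeta|\le C'$. If $L$ is large in terms of $C'$, $A_0=1$ and
\[
A_k\big(1+\zeta\eta_k-C'\eta_k^{3/2}\big)\le A_{k+1}\le A_k\big(1+\zeta\eta_k+C'\eta_k^{3/2}\big),\qquad0\le k<K,
\]
then $C^{-1}(\ell_0/\ell_k)^\zeta\le A_k\le C(\ell_0/\ell_k)^\zeta$ for $0\le k\le K$, with $C$ depending only on $C'$.
\end{lemma}

\begin{proof}
(a) $\ell_k^{-b}=(\ell_k-\ell_{k+1})\ell_k^{-b-3/4}\le\int_{\ell_{k+1}}^{\ell_k}s^{-b-3/4}\mathrm ds$, and the sum is at most $\int_1^\infty s^{-b-3/4}\mathrm ds$.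

(b) For $L$ large, $|\zeta|\eta_k+C'\eta_k^{3/2}\le\frac12$, so all $A_k$ are positive. From $|\log(1+y)-y|\le y^2$ for $|y|\le\frac12$ we get $\log(A_{k+1}/A_k)=\zeta\eta_k+O(\eta_k^{3/2})$ and $\log(\ell_k/\ell_{k+1})=-\log(1-\eta_k)=\eta_k+O(\eta_k^2)$. Sum over the windows and use (a) for $\eta_k^{3/2}=\ell_k^{-3/8}$.
\end{proof}

\begin{example}\label{ex:toy}
Let $Y_0,\dots,Y_{K-1}$ be independent, $Y_k=\pm\sqrt{\eta_k}$ with probability $\frac12$ each, and $M=\prod_{k<K}(1+Y_k)$. The odd terms of the Taylor expansion cancel, so for $h\in[0,H]$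
\[
\mathbb E[(1+Y_k)^h]=\tfrac12\big[(1+\sqrt{\eta_k})^h+(1-\sqrt{\eta_k})^h\big]=1+\zeta_h\eta_k+O(\eta_k^2),
\]
and Lemma~\ref{lem:product}(b) gives $\mathbb E[M^h]\in[c_H,C_H]\,\ell_0^{\zeta_h}$. The exponent $\zeta_h$ is the second Taylor coefficient of $(1+y)^h$.
\end{example}

The relative length $\eta_k$ of the windows shrinks as $\ell_k$ grows so that the Taylor remainders $\eta_k^{3/2}$ are summable. With a fixed $\eta$ there would be about $\eta^{-1}\log\ell_0$ windows, and the remainders could add up to a factor $\ell_0^{O(\sqrt\eta)}$.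

The polymer differs from Example~\ref{ex:toy} in three ways. The increments are unbounded, so their higher moments must be shown to be small (Section~\ref{sec:replicas}). Their conditional variance depends on the random profile at the start of the window, and Example~\ref{ex:point} shows that it is not small for every profile; we single out a class of good profiles and show that a good profile is followed by a good one with very high conditional probability (Section~\ref{sec:window}). Finally, the contribution to $\mathbb E[M_*^h]$ of the event that some profile is bad must be bounded; for $h\le1$ Jensen's inequality does this (Section~\ref{sec:proof1}), for $h>1$ a crude a priori moment bound does (Section~\ref{sec:all}).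

\section{Random walk and renewal estimates}\label{sec:estimates}

The map $v\mapsto(v_1+v_2,v_1-v_2)$ sends the four steps of $S$ to $(\pm1,\pm1)$, so the coordinates $S^+,S^-$ of the image are independent simple walks on $\mathbb Z$, and $(S^+)^2+(S^-)^2=2|S|^2$. We use three standard facts: Hoeffding's inequality $P(|S^+_j|\ge s)\le2e^{-s^2/(2j)}$; the bound $P(S^+_j=k)\le Cj^{-1/2}$; and the local limit theorem $P(S^+_{2a}=2k)=\frac1{\sqrt{\pi a}}e^{-k^2/a}+O(a^{-3/2})$, uniformly in $k$.

\begin{lemma}\label{lem:walk}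
The following hold with absolute constants.
\begin{itemize}
\item[(a)] $q_m(v)\le\frac C{1+m}e^{-|v|^2/(C(1+m))}$ for $m\ge0$.
\item[(b)] $q_{2a}(v)=\frac1{\pi a}e^{-|v|^2/(2a)}+O(a^{-2})$ for $v\in\mathbb Z^2_{\rm even}$, $a\ge1$, and $R_n=\frac1\pi\log n+c_0+O(\frac1n)$.
\item[(c)] $\sup_z\sum_yq_b(y)(1+|y-z|)^{-\alpha}\le C(1+b)^{-\alpha/2}$ for $\alpha\in[0,1]$, $b\ge0$.
\item[(d)] $\sum_{a\ge0}q_{2a}(v)(1+a)^{-\alpha/2}\le\frac C\alpha(1+|v|)^{-\alpha}$ for $\alpha\in(0,1]$.
\item[(e)] $\frac1\pi\log\frac n{s_v}-C\le\mathcal G_n(v)\le\frac1\pi\log_+\frac n{s_v}+C$ for $v\in\mathbb Z^2_{\rm even}$, $n\ge1$.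
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $m\le1$, $q_m(v)=0$ unless $|v|\le1$. For $m\ge2$ split $[0,m]$ into two intervals of lengths between $m/3$ and $m$. If $S^+_m=k$, one of the two increments is at least $|k|/2$ in absolute value, which has probability at most $2e^{-k^2/(8m)}$, and the other, independent, increment then has a prescribed value, which has probability at most $Cm^{-1/2}$. So $P(S^+_m=k)\le Cm^{-1/2}e^{-k^2/(8m)}$; multiply the bounds for $S^+$ and $S^-$.

(b) Multiply the two local limit theorems: if $(v_1+v_2,v_1-v_2)=(2k_1,2k_2)$ then $k_1^2+k_2^2=|v|^2/2$. Summing $q_{2a}(0)=\frac1{\pi a}+O(a^{-2})$ gives the expansion of $R_n$.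

(c) If $|y-z|^2>b$ then $(1+|y-z|)^2>1+b$, so these $y$ contribute at most $(1+b)^{-\alpha/2}$. There are at most $C(1+j)$ lattice points with $j\le|v|<j+1$, hence
\begin{equation}\label{eq:shells}
\sum_{|v|^2\le b}(1+|v|)^{-\alpha}\le C\sum_{0\le j\le\sqrt b}(1+j)^{1-\alpha}\le C(1+\sqrt b)^{2-\alpha}.
\end{equation}
By (a) the remaining $y$ contribute at most $\frac C{1+b}(1+\sqrt b)^{2-\alpha}\le C(1+b)^{-\alpha/2}$.

(d) Let $r=1+|v|$. By (a), the terms with $1+a\ge r^2$ give at most $C\sum_{j\ge r^2}j^{-1-\alpha/2}\le C(r^{-2-\alpha}+\frac2\alpha r^{-\alpha})\le\frac C\alpha r^{-\alpha}$. The other terms exist only if $|v|\ge1$. For them (a) and $e^{-u}\le u^{-1}$ give $q_{2a}(v)\le C|v|^{-2}$, so they add up to at most $C|v|^{-2}\sum_{j<r^2}j^{-\alpha/2}\le C|v|^{-2}r^{2-\alpha}\le Cr^{-\alpha}$.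

(e) The terms $a\le s_v$ are at most $C/s_v$ each (by $q_{2a}(v)\le C|v|^{-2}$ if $v\ne0$, trivially if $v=0$), so they contribute $O(1)$. If $n<s_v$ this gives $0\le\mathcal G_n(v)\le C$, which is the claim. If $n\ge s_v$, (b) gives $q_{2a}(v)=\frac1{\pi a}+O(s_v/a^2)$, and the sum over $s_v<a\le n$ is $\frac1\pi\log\frac n{s_v}+O(1)$.
\end{proof}

By (a), $\varphi(m)\le C_0\sigma^2/m$ with $C_0$ absolute, so $\sum_{m\le n}m\varphi(m)\le C_0\sigma^2n$. By (b), $\sigma^2\log N\to\pi$; in particular $\sigma^2\log N\le2\pi$ for $N$ large. Definition \eqref{eq:window} gives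
\[
\log N\,(1-\rho_n)=\pi(R_N-R_n)\cdot\frac{\log N}{\pi R_N}\Big(1+\frac\theta{\log N}\Big)-\theta ,
\]
where the factor after the dot tends to $1$ and $\pi(R_N-R_n)=\log\frac Nn+O(\frac1n)$ for $n\le N$. Put $\mathsf L(n)=\log\frac Nn-\theta$. For fixed $0<s_1<s_2\le1$ we obtain
\begin{equation}\label{eq:rho-sharp}
\log N\,(1-\rho_n)=\mathsf L(n)+o(1)\quad\text{as }N\to\infty,\text{ uniformly in }n\in[s_1N,s_2N].
\end{equation}
Using instead $\pi(R_N-R_k)\ge\max(0,\log\frac Nk-C)$ and that the factor is at least $\frac12$ for $N$ large, we obtain $C_\theta\ge0$, depending only on $\theta$, with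
\begin{equation}\label{eq:rho-crude}
\log N\,(1-\rho_k)\ge\tfrac12\log\tfrac Nk-C_\theta\qquad\text{for all }1\le k\le N,\ N\text{ large}.
\end{equation}

\begin{lemma}\label{lem:renewal}
There are absolute constants $C_1,C_2,C_3$ with the following properties.
\begin{itemize}
\item[(i)] If $\log\frac1{s_2}-\theta\ge C_1$, then for $N$ large and $n\in[s_1N,s_2N]$,
\[
\frac\pi{\mathsf L(n)}\Big(1-\frac{C_1}{\mathsf L(n)}\Big)\le\lambda_n\le\frac\pi{\mathsf L(n)}\Big(1+\frac{C_1}{\mathsf L(n)}\Big).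
\]
\item[(ii)] If $k\ge1$ and $\rho_k+C_2\sigma^2<1$, then $U(k)\le\frac{C_3\sigma^2}k(1-\rho_k-C_2\sigma^2)^{-2}$. In the setting of \textup{(i)}, $\sigma^2U(k)\le\frac{C_1}{k\,\mathsf L(n)^2}$ for $1\le k\le n$.
\item[(iii)] The constant $C_\theta$ in \eqref{eq:rho-crude} can be chosen so that, for $\kappa\ge1$ with $\frac12\log\kappa>C_\theta$, $\tau=N/\kappa$ and $N$ large,
\[
\sigma^2\sum_{k\ge0}U(k)e^{-k/\tau}\le\frac{2\pi}{\frac12\log\kappa-C_\theta}.
\]
In particular $\lambda_{T_*}\le C$ for $N$ large.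
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:rho-sharp}, $\rho_n<1$ for $N$ large. If $m_1+\dots+m_r\le n$ then every $m_i\le n$, so $\sum_{k\le n}U(k)\le\sum_r\rho_n^r=(1-\rho_n)^{-1}$. Conversely, $\mathbf 1_{m_1+\dots+m_r\le n}\ge1-\frac1n(m_1+\dots+m_r)$, so
\[
\sum_{k\le n}U(k)\ge\sum_{r\ge0}\big[\rho_n^r-C_0\sigma^2\,r\rho_n^{r-1}\big]=\frac1{1-\rho_n}\Big(1-\frac{C_0\sigma^2}{1-\rho_n}\Big).
\]
Now $\frac{\sigma^2}{1-\rho_n}=\frac{\pi+o(1)}{\mathsf L(n)+o(1)}$, and $\mathsf L(n)$ stays in the fixed interval $[C_1,\log\frac1{s_1}-\theta]$. So for $N$ large this ratio lies between $\frac\pi{\mathsf L(n)}(1\pm\frac1{\mathsf L(n)})$, and (i) follows when $C_1\ge1+2\pi C_0$.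

(ii) The idea is that a sum $m_1+\dots+m_r=k$ is typically made by one long step, and that configurations without a long step are exponentially penalized. Every tuple has a maximal entry and the weight $\prod\varphi(m_i)$ is symmetric, so $\varphi^{*r}(k)$ is at most $r$ times the sum over tuples whose last entry $j$ is maximal. Let $j\in(k2^{-i-1},k2^{-i}]$, $i\ge0$. Then $\varphi(j)\le C_0\sigma^22^{i+1}/k$, and the other $r-1$ entries determine $j$. For $i=0$ they are at most $k$, so their weights add up to at most $\rho_k^{r-1}$. For $i\ge1$ they are at most $y:=k2^{-i}$ and have sum $k-j\ge k/2$, so $1\le e^{-k/y}\prod_{l<r}e^{2m_l/y}$ and their weights add up to at most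
\[
e^{-2^i}\Big(\sum_{m\le y}\varphi(m)e^{2m/y}\Big)^{r-1}\le e^{-2^i}\big(\rho_k+C_2\sigma^2\big)^{r-1},\qquad C_2=(e^2-1)C_0,
\]
by $e^{2u}\le1+(e^2-1)u$ on $[0,1]$ and $\sum_{m\le y}\varphi(m)\frac my\le C_0\sigma^2$. Since $\sum_i2^{i+1}e^{-2^i}<\infty$, we get $\varphi^{*r}(k)\le C_3r\frac{\sigma^2}k(\rho_k+C_2\sigma^2)^{r-1}$; sum over $r\ge1$ with $\sum_rrz^{r-1}=(1-z)^{-2}$. In the setting of (i), $\rho_k\le\rho_n$ and $\log N(1-\rho_n-C_2\sigma^2)=\mathsf L(n)-\pi C_2+o(1)\ge\frac12\mathsf L(n)$ if $C_1>2\pi C_2$. So $\sigma^2U(k)\le\frac{C_3}k(2\pi)^2\cdot4/\mathsf L(n)^2$.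

(iii) Let $\hat\varphi=\sum_m\varphi(m)e^{-m/\tau}$. For $\tau\ge1$, $\sum_{m>\tau}\frac1me^{-m/\tau}\le\frac1\tau\sum_{m\ge1}e^{-m/\tau}\le1$, so $\hat\varphi\le\rho_{\lfloor\tau\rfloor}+C_0\sigma^2$. By \eqref{eq:rho-crude}, after $C_\theta$ is increased by $2\pi C_0$ (which keeps \eqref{eq:rho-crude} valid), $\log N(1-\hat\varphi)\ge\frac12\log\kappa-C_\theta>0$. Then $\sum_kU(k)e^{-k/\tau}=\sum_r\hat\varphi^{\,r}=(1-\hat\varphi)^{-1}$, and the bound follows from $\sigma^2\log N\le2\pi$. With $\frac12\log\kappa=C_\theta+1$ and $T_*\le Nt$ we get $\lambda_{T_*}\le e^{T_*/\tau}\,2\pi\le2\pi e^{\kappa t}$.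
\end{proof}

\section{Many replicas and the chain bound}\label{sec:replicas}

\subsection{The expansion}

Let $S^1,\dots,S^p$ be independent walks started at $\mathbf x=(x_1,\dots,x_p)$, all in one parity class, with joint law $P_{\mathbf x}$. If $c$ walks occupy one site at one time, the disorder average there is $\mathbb E[e^{c\beta\omega-c\beta^2/2}]=e^{\beta^2c(c-1)/2}=(1+\sigma^2)^{c(c-1)/2}$, one factor $1+\sigma^2$ for each pair. This exact factorization is the only use of the Gaussian law of $\omega$. For $I\subset\{1,\dots,p\}$ it gives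
\begin{equation}\label{eq:replica}
\mathbb E\Big[\prod_{i\in I}u_n(x_i)\Big]=E_{\mathbf x}\Big[\prod_{m=1}^n\prod_{\{i,j\}\subset I}\big(1+\sigma^2\mathbf 1_{S^i_m=S^j_m}\big)\Big]=\sum_{D:\ \mathrm{supp}\,D\subset I}\sigma^{2|D|}P_{\mathbf x}(D).
\end{equation}
Here $D$ runs over the sets of elements $(m,\{i,j\})$ with $1\le m\le n$, $i\ne j$; $\mathrm{supp}\,D$ is the union of the pairs that occur in $D$; and $P_{\mathbf x}(D)$ is the probability that $S^i_m=S^j_m$ for all $(m,\{i,j\})\in D$. Expand $\prod_i(u_n(x_i)-1)=\sum_I(-1)^{p-|I|}\prod_{i\in I}u_n(x_i)$. Since $\sum_{I\supset\mathrm{supp}\,D}(-1)^{p-|I|}$ is $1$ if $\mathrm{supp}\,D=\{1,\dots,p\}$ and $0$ otherwise,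
\begin{equation}\label{eq:centered}
\mathbb E\Big[\prod_{i=1}^p(u_n(x_i)-1)\Big]=\sum_{D:\ \mathrm{supp}\,D=\{1,\dots,p\}}\sigma^{2|D|}P_{\mathbf x}(D).
\end{equation}

A single meeting has the small weight $\sigma^2\approx\pi/\log N$, but repeated meetings of the same pair add up to a weight of order one in $N$. We therefore group them. Order the elements of $D\ne\emptyset$ by time, breaking ties by a fixed order of the pairs, and cut the resulting list into maximal blocks of consecutive elements with the same pair. These blocks are the \emph{runs} of $D$ (Figure~\ref{fig:runs}).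

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.7cm]
\foreach \y in {1,...,4} {\draw[gray] (0,-\y)--(10,-\y); \node[left] at (0,-\y) {$S^{\y}$};}
\foreach \x in {0,...,10} {\node at (\x,-4.6) {\scriptsize $\x$};}
\foreach \x/\y/\z in {2/1/2,3/1/2,5/1/2,5/2/3,7/2/3,9/3/4} {\draw[very thick] (\x,-\y)--(\x,-\z); \fill (\x,-\y) circle (2pt); \fill (\x,-\z) circle (2pt);}
\node at (4,-1.5) {\scriptsize run 1};
\node at (6,-2.5) {\scriptsize run 2};
\node at (8.3,-3.5) {\scriptsize run 3};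
\end{tikzpicture}
\caption{A set of six prescribed meetings among four walks; time runs to the right, and a vertical bar joins two walks required to be at the same site at that time. It splits into three runs: the pair $\{1,2\}$ at times $2,3,5$, the pair $\{2,3\}$ at times $5,7$, and the pair $\{3,4\}$ at time $9$. Each run involves a walk that the previous run does not constrain.}
\label{fig:runs}
\end{figure}

For the induction below it is convenient to allow time $0$ and arbitrary ties. A \emph{run structure} with pairs $e_1,\dots,e_r$, where $e_s\ne e_{s+1}$, is a choice, for each $s$, of a nonempty finite strictly increasing sequence of times in $\{0,1,2,\dots\}$, with first element $a_s$ and last element $b_s$, such that $b_s\le a_{s+1}$ for $s<r$. The runs of a set $D\ne\emptyset$ form a run structure, from which $D$ is recovered. For a run structure $D$, let $|D|$ be the total number of times listed and $P_{\mathbf x}(D)$ the probability that all listed meetings occur. For $\chi:\{0,1,\dots\}\to[0,1]$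 and $b_0:=0$ let
\[
W_\chi^{e_1\dots e_r}(\mathbf x)=\sum_D\sigma^{2|D|}P_{\mathbf x}(D)\prod_{s=1}^r\chi(b_s-b_{s-1}),
\]
the sum being over run structures with pairs $e_1,\dots,e_r$. The product of cutoffs replaces the global constraint $b_r\le n$ by a form that factorizes over runs. If $b_r\le n$, the product equals $1$ for $\chi=\mathbf 1_{[0,n]}$ and equals $e^{-b_r/\tau}\ge e^{-n/\tau}$ for $\chi(b)=e^{-b/\tau}$. Hence the part of \eqref{eq:replica} or \eqref{eq:centered} coming from sets $D$ whose runs have pairs $e_1,\dots,e_r$ is at most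
\begin{equation}\label{eq:cutoff}
W_\chi^{e_1\dots e_r}(\mathbf x)\ \text{ for }\chi=\mathbf 1_{[0,n]},\qquad\text{and}\qquad e^{n/\tau}\,W_\chi^{e_1\dots e_r}(\mathbf x)\ \text{ for }\chi(b)=e^{-b/\tau}.
\end{equation}

\subsection{The chain bound}

The weight of a run depends on the distance between its two walks when the previous run ends, and it is largest when they are close. What saves us is that one of the two walks was not constrained by the previous run, so it can be averaged freely. The next lemma asks for a function $\Phi$ of the distance that is reproduced, up to a factor $\Gamma$, by the two operations ``average over a free walk'' and ``sum over a run''.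

\begin{lemma}[Chain bound]\label{lem:chain}
Let $\chi:\{0,1,\dots\}\to[0,1]$, let $\Phi\ge0$ be an even function on $\mathbb Z^2$, and let $\psi$ and $\Gamma$ satisfy
\begin{itemize}
\item[(S1)] $\sup_z\sum_vq_b(v)\Phi(v-z)\le\psi(b)$ for all $b$ with $\chi(b)>0$;
\item[(S2)] $\sum_{0\le a\le b:\ \chi(b)>0}q_{2a}(v)\,\sigma^2U(b-a)\,\chi(b)\max(1,\psi(b))\le\Gamma\,\Phi(v)$ for all $v\in\mathbb Z^2_{\rm even}$.
\end{itemize}
Then $W_\chi^{e_1\dots e_r}(\mathbf x)\le\Gamma^r\Phi(x_i-x_j)$, where $e_1=\{i,j\}$, for all $\mathbf x$ in one parity class.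
\end{lemma}

\begin{proof}
As in the proof of Lemma~\ref{lem:two}, the sum of $\sigma^{2|\text{run}|}P_{\mathbf x}(\text{run})$ over all runs of the pair $\{i,j\}$ with first time $a$ and last time $b$ is $q_{2a}(x_i-x_j)\sigma^2U(b-a)$. For $r=1$ the claim is then (S2). Let $r\ge2$ and argue by induction. Fix the first run, with last time $b$ and $\chi(b)>0$. Measured from time $b$, the remaining runs form an arbitrary run structure with pairs $e_2,\dots,e_r$ (a tie $a_2=b$ becomes time $0$), and the cutoffs $\chi(b_s-b_{s-1})$, $s\ge2$, are those of this structure. By the Markov property at time $b$, the sum over the remaining runs is $E_{\mathbf x}[\mathbf 1_{\text{run 1}}W_\chi^{e_2\dots e_r}(S^1_b,\dots,S^p_b)]$. The positions at time $b$ lie in one parity class, so by induction this is at most $\Gamma^{r-1}E_{\mathbf x}[\mathbf 1_{\text{run 1}}\Phi(S^{i'}_b-S^{j'}_b)]$ with $e_2=\{i',j'\}$. Since $e_2\ne e_1$ and $\Phi$ is even, we may assume $j'\notin e_1$. The walk $S^{j'}$ is independent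 of the others and does not enter the event of run 1, so its average given the other walks is $\sum_vq_b(v)\Phi(v-(S^{i'}_b-x_{j'}))\le\psi(b)$. The sum over the first run is now bounded by (S2).
\end{proof}

\subsection{Higher moments over a short window}

For a window of length $n$ we take $\Phi(v)=(\sqrt n/(1+|v|))^\alpha$. The cost of a run is then $\lambda_n/\alpha$, where $1/\alpha$ stands in for the logarithm in $\mathcal G_n$. A centered $p$-th moment needs at least $p/2$ runs, and this makes it small.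

\begin{lemma}\label{lem:higher}
For even $p\ge2$ there is $C_p$, depending on $p$ only, such that for every profile $\nu$, $n\ge1$ and $\alpha\in(0,1]$ with $C_p\lambda_n\le\alpha$,
\[
\mathbb E[Y_n(\nu)^p]\le C_p\Big(\frac{\lambda_n}\alpha\Big)^{p/2}\nu[\Phi],\qquad\Phi(v)=\Big(\frac{\sqrt n}{1+|v|}\Big)^\alpha .
\]
\end{lemma}

\begin{proof}
Take $\chi=\mathbf 1_{[0,n]}$; the constants $C$ are absolute. By Lemma~\ref{lem:walk}(c), (S1) holds with $\psi(b)=C(\frac n{1+b})^{\alpha/2}$, and $\max(1,\psi(b))\le C(\frac n{1+b})^{\alpha/2}$ for $b\le n$ because $\frac n{1+b}\ge\frac12$. Bound $(1+b)^{-\alpha/2}$ by $(1+a)^{-\alpha/2}$ and sum over $b$. The left side of (S2) is at most $C\lambda_nn^{\alpha/2}\sum_aq_{2a}(v)(1+a)^{-\alpha/2}\le C\frac{\lambda_n}\alpha\Phi(v)$ by Lemma~\ref{lem:walk}(d). So $\Gamma=C\lambda_n/\alpha$. In \eqref{eq:centered} the pairs $e_1,\dots,e_r$ cover $\{1,\dots,p\}$, so $r\ge p/2$, and there are at most $(p^2/2)^r$ sequences of $r$ pairs. Multiply \eqref{eq:centered}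 by $\nu(x_1)\cdots\nu(x_p)$ and sum: the left side becomes $\mathbb E[Y_n(\nu)^p]$, and each $\Phi(x_i-x_j)$ becomes $\nu[\Phi]$. By \eqref{eq:cutoff} and Lemma~\ref{lem:chain}, $\mathbb E[Y_n(\nu)^p]\le\sum_{r\ge p/2}(p^2\Gamma/2)^r\nu[\Phi]\le2(p^2\Gamma/2)^{p/2}\nu[\Phi]$ as soon as $p^2\Gamma/2\le\frac12$, which holds for $C_p$ large.
\end{proof}

\section{One window}\label{sec:window}

\subsection{The martingale}

With the scales of Section~\ref{sub:scales}, let
\[
m_k=Ne^{-\ell_k},\qquad T_0=0,\qquad T_k=\lfloor m_k\rfloor\ \ (1\le k\le K),\qquad n_k=T_{k+1}-T_k\ \ (0\le k<K).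
\]
Thus $m_0=N\epsilon^2$ and $\log(m_{k+1}/m_k)=\eta_k\ell_k=\ell_k^{3/4}\ge8$. For $N$ large it follows that $\frac12m_{k+1}\le n_k\le m_{k+1}$ and $\lfloor n_k/2\rfloor\ge\frac15m_{k+1}$, that $T_K\le Ne^{-L}<T_*$, and that $n_k$ and $\lfloor n_k/2\rfloor$ lie in $[s_1N,s_2N]$ with $s_1=\epsilon^2/5$, $s_2=e^{-L}$. For both values of $n$, $\mathsf L(n)\in[\ell_{k+1}-\theta,\ell_{k+1}+\log5-\theta]$. So for $L$ large Lemma~\ref{lem:renewal}(i),(ii) give
\begin{equation}\label{eq:lambda}
\Big|\frac{\ell_{k+1}}\pi\lambda_n-1\Big|\le\frac C{\ell_{k+1}}\quad\text{for }n\in\{n_k,\lfloor n_k/2\rfloor\},\qquad\sigma^2U(i)\le\frac C{i\,\ell_k^2}\quad\text{for }1\le i\le n_k .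
\end{equation}

Let $\mu_k=\mu_0^{(T_k)}$, let $M_k>0$ be its total mass ($M_0=1$), let $\bar\mu_k=\mu_k/M_k$, a random profile, and let $\mathcal F_k$ be generated by $\omega(i,\cdot)$, $i\le T_k$. The Markov property of $S$ at time $T_k$ gives $\mu_{k+1}(z)=\sum_w\mu_k(w)E[\mathcal E_{T_k,T_{k+1}}(S)\mathbf 1_{S_{T_{k+1}}=z}\mid S_{T_k}=w]$ and $M_*=\sum_w\mu_k(w)u_{T_k,T_*}(w)$. Define $Y_k$ and $Y_*$ by $M_{k+1}=M_k(1+Y_k)$ and $M_*=M_K(1+Y_*)$. The disorder after time $T_k$ is independent of $\mathcal F_k$ and has the law of the unshifted disorder. Therefore, conditionally on $\mathcal F_k$ and with $\nu=\bar\mu_k$,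
\begin{equation}\label{eq:markov}
(Y_k,\bar\mu_{k+1})\overset{\rm law}=\Big(Y_{n_k}(\nu),\frac{\nu^{(n_k)}}{1+Y_{n_k}(\nu)}\Big),\qquad\frac{M_*}{M_k}\overset{\rm law}=1+Y_{T_*-T_k}(\nu).
\end{equation}
In particular $M_0,\dots,M_K,M_*$ is a positive martingale. For fixed $N$ each term is a finite positive combination of lognormal variables, so all its positive moments are finite.

\subsection{Good profiles}

By \eqref{eq:sandwich} and Lemma~\ref{lem:walk}(e), the variance of $Y_{n_k}(\nu)$ is determined by the average of $\log s_{x-y}$ under $\nu\otimes\nu$. A logarithmic functional of the normalized profile is hard to propagate. A quadratic functional of the unnormalized measure has an explicit mean by Lemma~\ref{lem:two}, and Jensen's inequality passes from it to the logarithm. Let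
\[
f_m(v)=\frac{\sqrt m}{1+|v|}+\frac{s_v}m .
\]
The first term penalizes concentration below the scale $\sqrt m$, the second spreading above it.

\begin{definition}
A profile $\nu$ is \emph{$k$-good} if $\nu[f_{m_k}]\le e^{\sqrt{\ell_k}}$, and \emph{$k$-bad} otherwise.
\end{definition}

The threshold $e^{\sqrt{\ell_k}}$ is so large that Markov's inequality with a bounded first moment gives a probability smaller than any power of $\ell_k$. Its logarithm $\sqrt{\ell_k}$ is still small compared with the logarithmic length $\ell_k^{3/4}$ of the window. Indeed, $(1+|v|)^2\le2s_v$ gives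
\begin{equation}\label{eq:logbound}
\log_+\frac{m_k}{s_v}\le2\log_+\frac{\sqrt{2m_k}}{1+|v|},
\end{equation}
and with $\log_+u\le\log(1+u)$, Jensen's inequality and $\log(1+\sqrt2)<1$ we get, for $k$-good $\nu$,
\begin{equation}\label{eq:jensen}
\nu\Big[\log_+\frac{m_k}{s_\cdot}\Big]\le2\log\big(1+\sqrt2\,e^{\sqrt{\ell_k}}\big)\le2\sqrt{\ell_k}+2,\qquad\nu\Big[\log\frac{s_\cdot}{m_k}\Big]\le\sqrt{\ell_k}.
\end{equation}
Both terms of $f_m$ are needed. Without the first, the point mass of Example~\ref{ex:point} would be admitted. Without the second, one would admit profiles already spread at the next scale, with $\nu[f_{m_{k+1}}]\le C$; for them the argument for \eqref{eq:jensen} gives $\nu[\mathcal G_{n_k}]\le C$, so the variance is at most $C/\ell_k$, far below $\eta_k$.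

\begin{lemma}\label{lem:initial}
For $N$ large, $\mu_0$ is $0$-good.
\end{lemma}

\begin{proof}
Let $\Theta,\Theta'$ be independent and uniform on $B$, and $\Delta=\sqrt N|\Theta-\Theta'|\le2\epsilon\sqrt N$. Rounding to $\mathbb Z^2_{\rm even}$ moves a point by at most $1$, so the distance $r$ between the rounded points satisfies $\max(0,\Delta-2)\le r\le\Delta+2$. Then $1+r\ge\frac13(1+\Delta)$, as one sees separately for $\Delta\le2$ and $\Delta\ge2$. Hence the first term of $f_{m_0}$ contributes at most $3\,\mathbb E\frac\epsilon{|\Theta-\Theta'|}\le\frac{3\epsilon}{\pi\epsilon^2}\int_{|u|<2\epsilon}\frac{\mathrm du}{|u|}=12$. The second contributes at most $\frac{1+(2\epsilon\sqrt N+2)^2}{N\epsilon^2}\le5$ for $N$ large. Finally $17<e^4\le e^{\sqrt{\ell_0}}$.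
\end{proof}

\begin{proposition}\label{prop:window}
Let $0\le k<K$, let $\nu$ be $k$-good, and write $n=n_k$, $m=m_{k+1}$, $Y=Y_n(\nu)$. For $L$ large (in terms of $\theta$, and of $p$ or $Q$ where they appear) and $N$ large:
\begin{itemize}
\item[(a)] $|\mathbb E[Y^2]-\eta_k|\le C\eta_k^2$;
\item[(b)] $\mathbb E[Y^p]\le C_p\,\eta_k^{p/2}$ for even $p\ge2$;
\item[(c)] $\mathbb E\,\nu^{(n)}[f_m]\le C$;
\item[(d)] $\mathbb P\big(\nu^{(n)}/(1+Y)\text{ is }(k+1)\text{-bad}\big)\le C_Q\,\ell_k^{-Q}$ for every $Q>0$.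
\end{itemize}
\end{proposition}

\begin{proof}
(a) Since $n\le m_ke^{\eta_k\ell_k}$, we have $\log_+\frac n{s_v}\le\eta_k\ell_k+\log_+\frac{m_k}{s_v}$. Since $\lfloor n/2\rfloor\ge\frac15m_ke^{\eta_k\ell_k}$, we have $\log\frac{\lfloor n/2\rfloor}{s_v}\ge\eta_k\ell_k-\log5-\log\frac{s_v}{m_k}$. Lemma~\ref{lem:walk}(e) and \eqref{eq:jensen} give
\begin{equation}\label{eq:green}
\nu[\mathcal G_n]\le\tfrac1\pi\big(\eta_k\ell_k+C\sqrt{\ell_k}\big),\qquad\nu[\mathcal G_{\lfloor n/2\rfloor}]\ge\tfrac1\pi\big(\eta_k\ell_k-C\sqrt{\ell_k}\big).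
\end{equation}
As $\sqrt{\ell_k}/\ell_k=\eta_k^2$, \eqref{eq:sandwich} and \eqref{eq:lambda} yield
\[
\frac{\ell_k}{\ell_{k+1}}\Big(1-\frac C{\ell_{k+1}}\Big)(\eta_k-C\eta_k^2)\le\mathbb E[Y^2]\le\frac{\ell_k}{\ell_{k+1}}\Big(1+\frac C{\ell_{k+1}}\Big)(\eta_k+C\eta_k^2),
\]
where all brackets are positive for $L$ large. Use $1\le\ell_k/\ell_{k+1}=(1-\eta_k)^{-1}\le1+2\eta_k$ and $1/\ell_{k+1}\le2/\ell_k\le\eta_k$.

(b) In Lemma~\ref{lem:higher} we want $\alpha$ large, to make $\lambda_n/\alpha$ small, but $\Phi$ bounded at distance $\sqrt{m_k}$. This suggests the inverse logarithmic length of the window, $\alpha=\ell_k^{-3/4}$. Then $\lambda_n/\alpha\le C\ell_k^{-1/4}=C\eta_k$, which is at most $1/C_p$ for $L$ large. By concavity of $u\mapsto u^\alpha$,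
\[
\nu[\Phi]\le\Big(\frac{m_{k+1}}{m_k}\Big)^{\alpha/2}\nu[f_{m_k}]^\alpha\le e^{1/2}e^{\ell_k^{-1/4}}\le C .
\]

(c) Apply Lemma~\ref{lem:two} with $F=f_m$. By Lemma~\ref{lem:walk}(c) with $\alpha=1$ and $E|v+S_{2j}|^2=|v|^2+2j$,
\[
Ef_m(v+S_{2j})\le C\Big(\frac m{1+j}\Big)^{1/2}+\frac{1+2j+|v|^2}m .
\]
For $j=n\in[\frac m2,m]$ this is at most $C+|v|^2/m$, and $\nu[|\cdot|^2/m]\le\nu[f_{m_k}]\,m_k/m_{k+1}\le e^{\sqrt{\ell_k}-\ell_k^{3/4}}\le1$. So the term without meetings is at most $C$. For $v=0$ and $0\le j\le n$ we have $\frac{1+2j}m\le3$ and $\frac m{1+j}\ge\frac12$, so $Ef_m(S_{2j})\le C(\frac m{1+j})^{1/2}$. With $j=n-a$ and $i=b-a$, the term with meetings is therefore at most $C\nu[\sum_{a=1}^nq_{2a}(\cdot)\,\phi(n-a)]$, where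
\[
\phi(j)=\sum_{i=0}^j\sigma^2U(i)\Big(\frac m{1+j-i}\Big)^{1/2}.
\]
The singularity of $f_m$ at $0$ is felt when the last meeting is close to time $n$, that is, when $i$ is close to $j$; this is where the pointwise bound on $U$ is needed. For $i\le j/2$ we have $1+j-i\ge\frac12(1+j)$, so these terms give at most $\sqrt2\,\lambda_n(\frac m{1+j})^{1/2}$. For $i>j/2$ (then $j\ge1$), \eqref{eq:lambda} and $\sum_{i\le j}(1+j-i)^{-1/2}\le2\sqrt{1+j}$ give at most $\frac C{j\ell_k^2}\sqrt{m(1+j)}\le\frac C{\ell_k^2}(\frac m{1+j})^{1/2}$. Thus $\phi(j)\le\frac C{\ell_k}(\frac m{1+j})^{1/2}$ for $0\le j\le n$. For $a\le n/2$ this gives $\phi(n-a)\le C/\ell_k$; for $a>n/2$ use $q_{2a}\le C/n$. Then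
\[
\sum_{a=1}^nq_{2a}(v)\phi(n-a)\le\frac C{\ell_k}\mathcal G_n(v)+\frac C{n\ell_k}\sum_{j=0}^n\Big(\frac m{1+j}\Big)^{1/2}\le\frac C{\ell_k}\big(\mathcal G_n(v)+1\big),
\]
since the last sum is at most $2\sqrt{m(1+n)}\le Cn$. Finally $\nu[\mathcal G_n]\le C\ell_k$ by \eqref{eq:green}.

(d) For $\bar\nu=\nu^{(n)}/(1+Y)$ we have $\bar\nu[f_m]=\nu^{(n)}[f_m]/(1+Y)^2$. If $\bar\nu$ is $(k+1)$-bad and $|Y|\le\frac12$, then $\nu^{(n)}[f_m]>\frac14e^{\sqrt{\ell_{k+1}}}$. By Markov's inequality, (b) and (c), the probability in (d) is at most $2^pC_p\ell_k^{-p/8}+Ce^{-\sqrt{\ell_k/2}}$. Take $p\ge8Q$ even.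
\end{proof}

\section{Proof of Theorem~\ref{thm:frac}}\label{sec:proof1}

Let $H\ge1$ and $h\in[0,H]$; the first two steps hold in this generality, and Theorem~\ref{thm:frac} needs $H=1$. Let
\[
\Omega_k=\{\bar\mu_j\text{ is $j$-good for all }j\le k\},\qquad\mathcal B_k=\{\bar\mu_k\text{ is $k$-bad}\},\qquad A_k=\mathbb E[M_k^h;\Omega_k].
\]
These events are in $\mathcal F_k$, $\Omega_{k+1}=\Omega_k\setminus\mathcal B_{k+1}$, and $A_0=1$ by Lemma~\ref{lem:initial}. On $\Omega_k$, \eqref{eq:markov} lets us apply Proposition~\ref{prop:window} conditionally on $\mathcal F_k$.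

\subsection{The moment on the good event}

Fix an even $p_0\ge\max(4,2H)$. For $y\ge-1$,
\[
\big|(1+y)^h-1-hy-\zeta_hy^2\big|\le C_H\big(|y|^3+|y|^{p_0}\big).
\]
For $|y|\le\frac12$ this is Taylor's formula, the third derivative being bounded by $C_H$. For $|y|>\frac12$ the left side is at most $C_H(1+|y|^{p_0})\le C_H(2^{p_0}+1)|y|^{p_0}$. Take conditional expectations with $y=Y_k$. The linear term vanishes, the quadratic term is $\zeta_h\eta_k+O(\eta_k^2)$ by Proposition~\ref{prop:window}(a), and by (b) and the Cauchy--Schwarz inequality $\mathbb E[|Y_k|^3\mid\mathcal F_k]\le(\mathbb E[Y_k^2\mid\mathcal F_k]\,\mathbb E[Y_k^4\mid\mathcal F_k])^{1/2}\le C\eta_k^{3/2}$ and $\mathbb E[Y_k^{p_0}\mid\mathcal F_k]\le C_H\eta_k^2$. So on $\Omega_k$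
\begin{equation}\label{eq:taylor}
\big|\mathbb E[(1+Y_k)^h\mid\mathcal F_k]-1-\zeta_h\eta_k\big|\le C_H\eta_k^{3/2}.
\end{equation}
Also $(1+Y_k)^{2h}\le2^{p_0}(1+Y_k^{p_0})$, so the Cauchy--Schwarz inequality and Proposition~\ref{prop:window}(b),(d) with $Q=4$ give, on $\Omega_k$,
\begin{equation}\label{eq:badstep}
\mathbb E[(1+Y_k)^h\mathbf 1_{\mathcal B_{k+1}}\mid\mathcal F_k]\le C_H\ell_k^{-2}\le C_H\eta_k^{3/2}.
\end{equation}
Since $A_{k+1}=\mathbb E\big[M_k^h\mathbf 1_{\Omega_k}\mathbb E[(1+Y_k)^h(1-\mathbf 1_{\mathcal B_{k+1}})\mid\mathcal F_k]\big]$, the hypothesis of Lemma~\ref{lem:product}(b) holds with $\zeta=\zeta_h$ and $C'=C_H$. For $L$ large,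
\begin{equation}\label{eq:Ak}
C_H^{-1}(\ell_0/\ell_k)^{\zeta_h}\le A_k\le C_H(\ell_0/\ell_k)^{\zeta_h},\qquad0\le k\le K .
\end{equation}
As $\ell_K\in[L,2L]$, this gives $c_H\ell_0^{\zeta_h}\le A_K\le C_H\ell_0^{\zeta_h}$.

\subsection{Lower bound, $0\le h\le H$}

In the last window $(T_K,T_*]$ the increment is not small, but its variance is bounded. Since $T_*\le Nt=m_Ke^{\ell_K}t$, we have $\log_+\frac{T_*}{s_v}\le\log_+t+\ell_K+\log_+\frac{m_K}{s_v}$. By \eqref{eq:markov}, \eqref{eq:sandwich}, monotonicity of $\lambda_n$ and $\mathcal G_n$ in $n$, Lemma~\ref{lem:renewal}(iii), Lemma~\ref{lem:walk}(e) and \eqref{eq:jensen}, on $\Omega_K$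
\[
\mathbb E[Y_*^2\mid\mathcal F_K]\le\lambda_{T_*}\,\bar\mu_K[\mathcal G_{T_*}]\le C\big(\log_+t+\ell_K+\sqrt{\ell_K}+1\big)\le C_H .
\]
The Paley--Zygmund inequality states that $\mathbb P(\Xi\ge\frac12\mathbb E\Xi)\ge\frac14(\mathbb E\Xi)^2/\mathbb E[\Xi^2]$ for $\Xi\ge0$. Applied conditionally to $1+Y_*$, it gives $\mathbb E[(1+Y_*)^h\mid\mathcal F_K]\ge2^{-H}\frac1{4(1+C_H)}$ on $\Omega_K$. Hence $\mathbb E[M_*^h]\ge\mathbb E[M_K^h(1+Y_*)^h;\Omega_K]\ge c_HA_K\ge c_H\ell_0^{\zeta_h}$.

\subsection{Upper bound, $0\le h\le1$}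

After a bad profile we have no information on the increments. For $h\le1$ none is needed: $y\mapsto y^h$ is concave, so by conditional Jensen $M_0^h,\dots,M_K^h,M_*^h$ is a supermartingale. This is the only use of $h\le1$. The complement of $\Omega_K$ is the disjoint union of the events $\Omega_k\cap\mathcal B_{k+1}\in\mathcal F_{k+1}$, $k<K$. By the supermartingale property, \eqref{eq:badstep} and \eqref{eq:Ak},
\begin{align*}
\mathbb E[M_*^h]&\le A_K+\sum_{k<K}\mathbb E[M_{k+1}^h;\Omega_k\cap\mathcal B_{k+1}]\le A_K+C\sum_{k<K}A_k\ell_k^{-2}\\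
&\le C\ell_0^{\zeta_h}\Big(1+\sum_{k<K}\ell_k^{-\zeta_h-2}\Big)\le C\ell_0^{\zeta_h},
\end{align*}
because $-\zeta_h\le\frac18$ and $\sum_{k<K}\ell_k^{-15/8}\le1$ by Lemma~\ref{lem:product}(a).

With $H=1$, $L$ and all constants depend only on $\theta$ and $t$. This proves Proposition~\ref{prop:polymer} for $H=1$, and with it Theorem~\ref{thm:frac}. \qed

\section{All moments and the upper tail}\label{sec:all}

For $h>1$ the mass after a bad profile can no longer be discarded by Jensen's inequality. Since a bad profile has conditional probability smaller than any power of $\ell_k$, H\"older's inequality reduces the matter to a bound on high moments of $M_*/M_k$ by \emph{some} power of $\ell_k$, starting from the last good profile $\bar\mu_k$.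

\subsection{An a priori moment bound}

Lemma~\ref{lem:higher} does not apply, because $\lambda_n$ is not small for $n$ of order $N$. We use the chain bound with a high power $d$ of a logarithm. A run lowers the power by one, and the integral $\int\Lambda(s)^{d-1}\mathrm ds/s$ over its starting time restores the power at the gain of a factor $1/d$. The time horizon $Nt$ may exceed $N$, so we use the exponential cutoff at a time $\tau$ well below $N$.

\begin{lemma}\label{lem:apriori}
For even $p\ge2$ there are $d$, depending only on $p$, and $C_p$ such that for $N$ large, $n\le T_*$ and every profile $\nu$,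
\[
\mathbb E\big[(1+Y_n(\nu))^p\big]\le C_p\,\nu\Big[\Big(1+\log_+\frac N{s_\cdot}\Big)^d\Big].
\]
\end{lemma}

\begin{proof}
Let $d\ge2$, $\Lambda_0=2d$, $\log\kappa=2\Lambda_0+4C_\theta$ with $C_\theta$ as in \eqref{eq:rho-crude} and Lemma~\ref{lem:renewal}(iii), $\tau=N/\kappa$, and
\[
\Lambda(s)=\Lambda_0+\log_+(\tau/s),\qquad\chi(b)=e^{-b/\tau},\qquad\Phi(v)=\Lambda(s_v)^d .
\]
Until the last step $C$ is absolute; in particular it does not depend on $d$. The function $\Lambda$ is nonincreasing, equals $\Lambda_0$ on $[\tau,\infty)$, and for $1\le s\le\tau$ and $j\ge1$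
\begin{equation}\label{eq:Lint}
\int_s^\tau\Lambda(s')^{j-1}\frac{\mathrm ds'}{s'}\le\frac{\Lambda(s)^j}j .
\end{equation}
For $s\le s'$ we have $\Lambda(s)\le\Lambda(s')+\log(s'/s)$, so for $0\le j\le d$, using $1+u\le e^u$ and $\Lambda\ge2d$,
\begin{equation}\label{eq:slow}
\Lambda(s)^j\le\Lambda(s')^j\Big(1+\frac{\log(s'/s)}{\Lambda_0}\Big)^j\le\Lambda(s')^j(s'/s)^{1/2}.
\end{equation}

\emph{Condition \textup{(S1)}.} Let $u=v-z$. If $|u|^2\ge b$ then $\Phi(u)\le\Lambda(1+b)^d$. If $|u|^2<b$, \eqref{eq:slow} gives $\Phi(u)\le\Lambda(1+b)^d(1+b)^{1/2}s_u^{-1/2}$; moreover $q_b\le\frac C{1+b}$, and $\sum_{|u|^2<b}s_u^{-1/2}\le C(1+b)^{1/2}$ by \eqref{eq:shells}. So (S1) holds with $\psi(b)=C\Lambda(1+b)^d\ge1$.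

\emph{Sum over the length of a run.} For $1\le k\le\tau$, \eqref{eq:rho-crude} gives $\log N(1-\rho_k)\ge\frac12\log\frac\tau k+\frac12\log\kappa-C_\theta\ge\frac12\Lambda(k)$. Hence $\lambda_k\le\frac{\sigma^2}{1-\rho_k}\le\frac{4\pi}{\Lambda(k)}$. If $d\ge4\pi C_2$, then $C_2\sigma^2\log N\le2\pi C_2\le\frac14\Lambda(k)$, so $\log N(1-\rho_k-C_2\sigma^2)\ge\frac14\Lambda(k)$ and Lemma~\ref{lem:renewal}(ii) gives $\sigma^2U(k)\le\frac C{k\Lambda(k)^2}$. Lemma~\ref{lem:renewal}(iii) gives $\sigma^2\sum_kU(k)e^{-k/\tau}\le2\pi/\Lambda_0$. Put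
\[
J(a)=\sum_{k\ge0}\sigma^2U(k)e^{-k/\tau}\Lambda(1+a+k)^d .
\]
We claim $J(a)\le C\Lambda(1+a)^{d-1}$. If $1+a>\tau$, then $J(a)\le\Lambda_0^d\cdot2\pi/\Lambda_0$, which is the claim. If $1+a\le\tau$, the terms $k\le1+a$ give at most $\Lambda(1+a)^d\lambda_{1+a}\le4\pi\Lambda(1+a)^{d-1}$. The terms $1+a<k\le\tau$ give at most $C\sum\Lambda(k)^{d-2}/k\le C\Lambda(1+a)^{d-1}$, by comparison with the integral \eqref{eq:Lint} of a decreasing function. The terms $k>\tau$ give at most $2\pi\Lambda_0^{d-1}\le2\pi\Lambda(1+a)^{d-1}$.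

\emph{Condition \textup{(S2)}.} With $b=a+k$, the left side of (S2) is $C\sum_aq_{2a}(v)e^{-a/\tau}J(a)\le C\Sigma$, where $\Sigma=\sum_{a\ge0}q_{2a}(v)e^{-a/\tau}\Lambda(1+a)^{d-1}$. Write $s=s_v$, an integer, and split $\Sigma$ into three parts.
\begin{itemize}
\item $1+a\le s$. By Lemma~\ref{lem:walk}(a), $q_{2a}(v)\le\frac C{1+a}e^{-(s-1)/(C(1+a))}\le\frac C{1+a}(\frac{1+a}s)^{3/2}$, because $u^{3/2}e^{-u}$ is bounded. By \eqref{eq:slow}, $\Lambda(1+a)^{d-1}\le\Lambda(s)^{d-1}(\frac s{1+a})^{1/2}$. Each of the $s$ terms is thus at most $\frac Cs\Lambda(s)^{d-1}$, and the total is at most $C\Lambda(s)^{d-1}\le\frac Cd\Lambda(s)^d$.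
\item $s<1+a\le\tau$. By $q_{2a}\le\frac C{1+a}$ and \eqref{eq:Lint}, the total is at most $\frac Cd\Lambda(s)^d$.
\item $1+a>\max(s,\tau)$. The total is at most $C\Lambda_0^{d-1}\sum_{j>\tau}\frac1je^{-(j-1)/\tau}\le C\Lambda_0^{d-1}\le\frac Cd\Lambda(s)^d$, by the bound on this sum in the proof of Lemma~\ref{lem:renewal}(iii).
\end{itemize}
So (S2) holds with $\Gamma=C_4/d$, $C_4$ absolute.

\emph{Conclusion.} Take $d\ge\max(2,4\pi C_2,p^2C_4)$. Use \eqref{eq:replica} with $I=\{1,\dots,p\}$, \eqref{eq:cutoff} with $n/\tau\le\kappa t$, and Lemma~\ref{lem:chain}; multiply by $\nu(x_1)\cdots\nu(x_p)$ and sum. With at most $(p^2/2)^r$ sequences of $r$ pairs and $p^2\Gamma/2\le\frac12$,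
\[
\mathbb E\big[(1+Y_n(\nu))^p\big]\le1+e^{\kappa t}\sum_{r\ge1}\Big(\frac{p^2\Gamma}2\Big)^r\nu[\Phi]\le(1+e^{\kappa t})\,\nu[\Phi],
\]
where the $1$ is the term $D=\emptyset$ and $\Phi\ge1$. Finally $\Lambda(s)\le2d(1+\log_+\frac Ns)$.
\end{proof}

Let $\nu$ be $k$-good, $0\le k\le K$. By $N=m_ke^{\ell_k}$ and \eqref{eq:logbound},
\[
1+\log_+\frac N{s_v}\le1+\ell_k+2\log\Big(e^d+\frac{\sqrt{2m_k}}{1+|v|}\Big).
\]
The function $u\mapsto\log^d(e^d+u)$ is concave on $u\ge0$: its derivative is $d(\log^{d-1}X)/X$ with $X=e^d+u$, and this decreases when $\log X\ge d-1$. By $(a+b)^d\le2^{d}(a^d+b^d)$ and Jensen's inequality,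
\[
\nu\Big[\Big(1+\log_+\frac N{s_\cdot}\Big)^d\Big]\le2^d(1+\ell_k)^d+4^d\log^d\big(e^d+\sqrt2e^{\sqrt{\ell_k}}\big)\le C_p\ell_k^d .
\]
So Lemma~\ref{lem:apriori} and \eqref{eq:markov} give
\begin{equation}\label{eq:apriori}
\mathbb E[(M_*/M_k)^p\mid\mathcal F_k]\le C_p\,\ell_k^d\qquad\text{on }\Omega_k,\quad0\le k\le K .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:all}}

We may assume $H>1$. Fix an even $p\ge2H$, let $d$ be given by Lemma~\ref{lem:apriori}, let $Q=d+4$, and take $L$ large enough for Section~\ref{sec:proof1} and for Proposition~\ref{prop:window}(d) with this $Q$. The lower bound in Proposition~\ref{prop:polymer} for $h\in[0,H]$ and the upper bound for $h\in[0,1]$ were proved in Section~\ref{sec:proof1}. Let $1<h\le H$, so that $h/p\le\frac12$. By H\"older's inequality, \eqref{eq:apriori} and Proposition~\ref{prop:window}(d), on $\Omega_k$ with $k<K$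
\[
\mathbb E[(M_*/M_k)^h\mathbf 1_{\mathcal B_{k+1}}\mid\mathcal F_k]\le(C_H\ell_k^d)^{h/p}\,(C_H\ell_k^{-Q})^{1-h/p}\le C_H\ell_k^{d/2-Q/2}=C_H\ell_k^{-2}.
\]
On $\Omega_K$, \eqref{eq:apriori} and $\ell_K\le2L$ give $\mathbb E[(M_*/M_K)^h\mid\mathcal F_K]\le C_H$. Splitting at the first bad index and using \eqref{eq:Ak}, $\zeta_h\ge0$ and Lemma~\ref{lem:product}(a),
\[
\mathbb E[M_*^h]\le C_HA_K+C_H\sum_{k<K}A_k\ell_k^{-2}\le C_H\ell_0^{\zeta_h}\Big(1+\sum_{k<K}\ell_k^{-2}\Big)\le C_H\ell_0^{\zeta_h}.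
\]
This completes the proof of Proposition~\ref{prop:polymer}. For $k=0$, \eqref{eq:apriori} bounds $\mathbb E[M_*^p]$ uniformly in large $N$ at fixed $\epsilon$, with $p>H$. By Lemma~\ref{lem:limit} and \eqref{eq:XN}, $\mathbb E[X^h]=(\pi\epsilon^2/2)^h\lim_N\mathbb E[M_*^h]$ for all $h\in[0,H]$, and Theorem~\ref{thm:all} follows. \qed

\subsection{Proof of Corollary~\ref{cor:tail}}

Let $M=M_\epsilon$ and $\ell=\log\frac1\epsilon\ge1$. The event in question is $\{M\ge\frac2\pi\ell^\gamma\}$, and by Theorem~\ref{thm:all}, $c\,\ell^{\zeta_h}\le\mathbb E[M^h]\le C\ell^{\zeta_h}$ for each fixed $h\ge0$ and small $\epsilon$. In this proof constants may depend on $\gamma$ and $\delta$.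

\emph{Upper bound.} The exponent $\zeta_h-h\gamma$ in Markov's inequality is minimal at $h=\gamma+\frac12$, which is positive because $\gamma>-\frac12$, and there it equals $-h^2/2$. So $\mathbb P(M\ge\frac2\pi\ell^\gamma)\le C\ell^{-h\gamma}\mathbb E[M^h]\le C\ell^{-\frac12(\gamma+\frac12)^2}$.

\emph{Lower bound.} We tilt the law of $M$ so that values slightly above $\ell^\gamma$ become typical. Let $\delta>0$, $\gamma'=\gamma+2\delta$, $h'=\gamma'+\frac12>\delta$, and $\mathrm d\mathbb Q=M^{h'}\mathrm d\mathbb P/\mathbb E[M^{h'}]$; note $\mathbb Q(M=0)=0$. From the definition, $\zeta_{h'\pm\delta}-\zeta_{h'}=\pm\delta\gamma'+\frac12\delta^2$. Markov's inequality for $M^\delta$ and $M^{-\delta}$ under $\mathbb Q$ gives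
\begin{align*}
\mathbb Q(M>\ell^{\gamma'+\delta})&\le\ell^{-\delta(\gamma'+\delta)}\,\frac{\mathbb E[M^{h'+\delta}]}{\mathbb E[M^{h'}]}\le C\ell^{-\delta^2/2},\\
\mathbb Q(M<\ell^{\gamma'-\delta})&\le\ell^{\delta(\gamma'-\delta)}\,\frac{\mathbb E[M^{h'-\delta}]}{\mathbb E[M^{h'}]}\le C\ell^{-\delta^2/2}.
\end{align*}
So the event $\mathcal I=\{\ell^{\gamma'-\delta}\le M\le\ell^{\gamma'+\delta}\}$ has $\mathbb Q(\mathcal I)\ge\frac12$ for small $\epsilon$. It is contained in $\{M\ge\frac2\pi\ell^\gamma\}$, since $\gamma'-\delta>\gamma$. Undoing the tilt, and using $\zeta_{h'}-h'\gamma'=-h'^2/2$,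
\[
\mathbb P(\mathcal I)=\mathbb E[M^{h'}]\,\mathbb E_{\mathbb Q}[M^{-h'};\mathcal I]\ge c\,\ell^{\zeta_{h'}}\cdot\tfrac12\ell^{-h'(\gamma'+\delta)}\ge c\,\ell^{-h'^2/2-h'\delta}.
\]
Let $\epsilon\to0$ and then $\delta\downarrow0$, so that $h'\to\gamma+\frac12$. \qed

\begin{remark}
The restriction on $\gamma$ cannot be dropped. For $\gamma<-\frac12$ the probability is at least the one for any $\gamma''>-\frac12$, so Corollary~\ref{cor:tail} with $\gamma''\downarrow-\frac12$ shows that it is $(\log\frac1\epsilon)^{o(1)}$, while $\frac12(\gamma+\frac12)^2>0$.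
\end{remark}

\begin{thebibliography}{9}

\bibitem{CSZ}
Caravenna, Sun, Zygouras,
\emph{The critical 2d Stochastic Heat Flow},
Invent. Math. 233 (2023).

\bibitem{LZ}
Ziyang Liu, Nikos Zygouras,
\emph{On the moments of the mass of shrinking balls under the Critical $2d$ Stochastic Heat Flow},
arXiv:2410.14601 (2024).

\end{thebibliography}
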